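# Two tokens decide history-determinism of timed Büchi and coBüchi automata

## 1. Timed automata, resolvers and token games

**Definition 1 (timed automaton).** A timed automaton $A=(Q,q_0,\Sigma,C,\Delta,F)$ has a finite set $Q$ of states, an initial state $q_0$, a finite alphabet $\Sigma$, a finite set $C$ of clocks, a finite set of transitions $\Delta\subseteq Q\times\Sigma\times G(C)\times 2^C\times Q$, and a set $F\subseteq Q$. The guards in $G(C)$ are finite conjunctions of constraints $x\bowtie c$ with $x\in C$, $c\in\mathbb N$ and ${\bowtie}\in\{<,\le,=,\ge,>\}$.

A timed word is an infinite sequence $w=(d_0,a_0)(d_1,a_1)\cdots$ with delays $d_i\in\mathbb R_{\ge0}$ and letters $a_i\in\Sigma$. Zero delays are allowed, and time need not diverge. A configuration is a pair $(q,\nu)$ with $\nu:C\to\mathbb R_{\ge0}$. A run on $w$ starts in $x_0=(q_0,\mathbf 0)$. From $(q,\nu)$, on the pair $(d_i,a_i)$, time elapses to give $\nu+d_i$. Then a transition $(q,a_i,g,R,q')$ is taken whose guard $g$ is satisfied by $\nu+d_i$, and the clocks in $R$ are reset to $0$. All automata are assumed complete: for every configuration $(q,\nu)$ and every $(d,a)$, some transition from $q$ labelled $a$ is enabled at $\nu+d$. So no run gets stuck.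

In all examples with automata $A_0,\dots,A_3$ there is one letter and one clock $\gamma$, and every transition resets $\gamma$. After the first round, the value of $\gamma$ tested by a guard is therefore just the current delay. We call a delay *short* if it is $<1$ and *long* if it is $\ge 1$. "On short" means guard $\gamma<1$, "on long" means guard $\gamma\ge1$, and "always" means the empty guard.

**Example 1 (the automaton $A_0$: guess once).** From $q_0$ one goes, always, to $g_<$ or to $g_\ge$, a nondeterministic choice. From $g_<$ one goes to $\top$ on short and to $\bot$ on long. From $g_\ge$ one goes to $\top$ on long and to $\bot$ on short. The states $\top,\bot$ have loops, and $F=\{\top\}$. The choice in $q_0$ is a guess about the next delay.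

**Definition 2 (acceptance).** An infinite run is accepting under *Büchi* if it visits $F$ infinitely often; under *coBüchi* if it visits states outside $F$ only finitely often; under *safety* if it always stays in $F$; under *reachability* if it visits $F$ at least once. $L(A)$ is the set of timed words on which $A$ has an accepting run.

In $A_0$, read as Büchi or as coBüchi, the accepting runs are those that end in $\top$. Every timed word has one: guess correctly.

**Definition 3 (resolver, history-determinism).** A resolver maps each finite run prefix (a record of delays, letters and transitions) together with a next pair $(d,a)$ to a transition labelled $a$ that is enabled after delay $d$. The automaton $A$ is *history-deterministic* (HD) if there is a resolver $r$ such that for every $w\in L(A)$ the run on $w$ built by $r$ is accepting.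

**Example 2.** $A_0$ is not HD. After the first pair the resolver sits in $g_<$ or $g_\ge$. Continue with a long delay in the first case and a short one in the second: the run ends in $\bot$, although the word is in $L(A_0)$.

**Example 3 (the automaton $A_2$: guess again and again, coBüchi).** The states are $q_0\notin F$ and $p_<,p_\ge\in F$. From $q_0$ one goes, always, to $p_<$ or to $p_\ge$. From $p_<$ one stays on short and goes to $q_0$ on long. From $p_\ge$ one stays on long and goes to $q_0$ on short. A run is accepting iff from some time on it stays in $p_<$ or stays in $p_\ge$. So $L(A_2)$ consists of the words whose delays are eventually all short or eventually all long. $A_2$ is nondeterministic but HD: from $q_0$ go to $p_<$ if the current delay is short and to $p_\ge$ if it is long. If the delays are eventually all short, then after that time the state $p_\ge$ is left for $q_0$, from $q_0$ we go to $p_<$, and there we stay; the other case is symmetric.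

**Definition 4 (token games).** For configurations $x,y_1,\dots,y_k$ the game $G_k(x;y_1,\dots,y_k)$ is played in rounds. Adam picks $(d,a)\in\mathbb R_{\ge0}\times\Sigma$. Then Eve moves $x$ along a transition labelled $a$ enabled after delay $d$. Then Adam moves each *token* $y_i$ in the same manner. Eve wins iff her run is accepting or none of the token runs is accepting. Put $G_k(A)=G_k(x_0;x_0,\dots,x_0)$.

**Example 4.** Eve loses $G_1(A_0)$. She moves first in each round. When she has gone to $g_<$, Adam sends the token to $g_\ge$ and plays a long delay, and symmetrically.

## 2. The decision problem, and why one token is not enough

History-determinism quantifies over resolvers, which are functions on an infinite set of histories that include real delays. The question is whether one can decide, given a timed Büchi (respectively coBüchi) automaton $A$, whether $A$ is HD. It comes from Bose, Henzinger, Lehtinen, Schewe and Totzke, "History-deterministic Timed Automata", arXiv:2304.03183 (2023). There, HD is decidable in EXPTIME for timed safety and timed reachability automata, and checking it for more general classes such as timed Büchi and coBüchi automata is described as remaining open. The answer we prove is yes, in EXPTIME.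

**Theorem 1.** A timed Büchi (resp. coBüchi) automaton $A$ is HD iff Eve wins $G_2(A)$.

**Theorem 2.** It is decidable in EXPTIME whether a given timed Büchi (resp. coBüchi) automaton is HD.

Token games are due to Bagnol and Kuperberg; the rank arguments below are in the spirit of Acharya, Jurdziński and Prakash. We use these textbook facts: finite $\omega$-regular games are determined; finite parity games have uniform positional winning strategies; parity games with a fixed number of priorities are solvable in polynomial time; Ramsey's theorem; and, only in Section 11, PSPACE-hardness of reachability in timed automata.

**Easy direction of Theorem 1.** Let $r$ be a resolver witnessing HD. Eve plays $r$ on her own run and ignores the tokens. If some token run is accepting, the word is in $L(A)$, so Eve's run is accepting. The same argument shows that HD implies that Eve wins $G_k(A)$ for every $k\ge1$. $\square$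

A deterministic automaton is HD for a trivial reason: the resolver has no choice. Example 4 suggests testing HD with the simpler game $G_1$. This fails.

**Example 5 (the automaton $A_1$: commit once).** The states are $q_0,\bot\notin F$ and $p_<,p_\ge\in F$. From $q_0$ one may always stay in $q_0$, on short one may also go to $p_<$, and on long one may also go to $p_\ge$. From $p_<$ one stays on short and goes to $\bot$ on long. From $p_\ge$ one stays on long and goes to $\bot$ on short. The state $\bot$ has a loop. Under Büchi and under coBüchi the accepting runs are the same: those that eventually stay in $p_<$ or in $p_\ge$. So $L(A_1)=L(A_2)$.

*$A_1$ is not HD.* Feed a resolver short delays. The word with only short delays is in $L(A_1)$, so a successful resolver must at some point move to $p_<$. From then on feed long delays. The run is in $\bot$, but the word is in $L(A_1)$.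

*Eve wins $G_1(A_1)$.* She stays in $q_0$ until she sees the token in $p_<$ or $p_\ge$ at the start of a round. Say it is in $p_<$. If the delay is short, she moves to $p_<$, and from then on she and the token are in the same configuration. If the delay is long, the token falls to $\bot$ and is rejecting.

*Eve loses $G_2(A_1)$.* Adam plays short delays. As long as Eve is in $q_0$, token 1 goes to $p_<$ and stays there, and token 2 stays in $q_0$. If Eve never commits, token 1 accepts and she does not. In the round in which she moves to $p_<$, token 2 stays in $q_0$. Then Adam plays long delays forever and moves token 2 to $p_\ge$. Eve is in $\bot$, and token 2 accepts.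

So the content of Theorem 1 is the implication from "Eve wins $G_2(A)$" to HD. A token is a run that Eve can see; a resolver sees no such run. The proof has to remove the tokens.

## 3. Regions of tuples, and region games

This section reduces every game in the talk to a finite game, and isolates the two properties of regions, (R3) and (R4), that carry the weight.

Let $M$ be the largest constant in $A$ (and $M=0$ if there is none).

**Definition 5 (region equivalence).** For $k$-tuples of configurations, $\bar x\equiv_k\bar x'$ (or just $\equiv$) means: corresponding components have the same states; for each of the $k|C|$ clocks, either both values exceed $M$, or both are $\le M$ with the same integer part and with fractional parts both zero or both nonzero; and for any two clocks with values $\le M$, possibly in different components, the fractional parts are ordered in the same way ($<,=,>$) in $\bar x$ and $\bar x'$. We write $[\cdot]$ for classes and $x+d$ for $x$ after delay $d$.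

**Example 6.** Let $M=1$ and consider pairs of configurations with one clock each. The clock values $(0.3,0.7)$ and $(0.1,0.9)$ are equivalent; $(0.7,0.3)$ is not equivalent to them. After delay $0.3$ the first pair becomes $(0.6,1)$. Delay $0.3$ turns the second into $(0.4,1.2)$, which is not equivalent to $(0.6,1)$; but delay $0.1$ turns it into $(0.2,1)$, which is. A third clock with value $0.5$ added to the first pair is matched by $0.4$ added to the second.

**Lemma 1.** The following hold.

* (R1) $\equiv_k$ has finitely many classes.
* (R2) Selecting, permuting or repeating components preserves equivalence.
* (R3) If $\bar x\equiv\bar x'$ and $y$ is a configuration, there is $y'$ with $(\bar x,y)\equiv(\bar x',y')$.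
* (R4) If $\bar x\equiv\bar x'$, then for every $d\ge0$ there is $d'\ge0$ with $\bar x+d\equiv\bar x'+d'$.
* (R5) If $\bar x\equiv\bar x'$, the same transitions are enabled in corresponding components, and taking the same transitions in corresponding components leads to equivalent tuples.

*Proof.* (R1) and (R2) are immediate. For (R5), guards compare clocks with constants $\le M$, and the class determines the results of these comparisons. A reset clock has value $0$, and the order of the fractional part $0$ relative to that of another clock is determined by whether the latter is zero.

For (R3) and (R4), let $h$ be an increasing bijection of $[0,1)$ with $h(0)=0$ that sends the fractional part of each clock of $\bar x$ with value $\le M$ to that of the corresponding clock of $\bar x'$. It exists because these fractional parts are ordered in the same way and zeros correspond to zeros.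

(R3) Give $y'$ the state of $y$, and for each clock $c$ the value $\lfloor y_c\rfloor+h(\mathrm{frac}\,y_c)$ if $y_c\le M$, and $y_c$ otherwise. Since $h(0)=0$, a value $\le M$ stays $\le M$. Orders and zeros of fractional parts are preserved because $h$ is increasing with $h(0)=0$.

(R4) Put $H(n+t)=n+h(t)$ for $n\in\mathbb Z$, $t\in[0,1)$. This is an increasing bijection of $\mathbb R$ that fixes $\mathbb Z$ and commutes with integer translations, and a clock with value $u\le M$ in $\bar x$ has value $H(u)$ in $\bar x'$. Write $d=m-e$ with $m\in\mathbb N$ and $e\in[0,1)$, and put $d'=m-H(e)$. If $m=0$, then $e=0$ and $d'=0$; otherwise $d'>0$, as $H(e)<1$. Clocks above $M$ stay above $M$. For a clock $u\le M$ and an integer $i$,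
$$u+d\ge i\iff u\ge e+i-m\iff H(u)\ge H(e)+i-m\iff H(u)+d'\ge i,$$
and likewise with $=$. So all comparisons with integers agree after the delays. For the order of fractional parts, put $t=\mathrm{frac}(u)$. Then $\mathrm{frac}(u+d)=\mathrm{frac}(u-e)$ equals $t-e$ if $t\ge e$, and $t-e+1$ otherwise. For two clocks on the same side of $e$, the order of the new fractional parts is that of $t_1,t_2$. If $t_1\ge e>t_2$, then $t_1-e<1-e\le t_2-e+1$. So the order depends only on the relative order of $t_1,t_2,e$, which $h$ preserves; and in $\bar x'$ the same formulas hold with $h(t_1),h(t_2),h(e)$. $\square$

**Definition 6 (steps and types).** A *step* is $s=(x,d,\delta)$ with $\delta\in\Delta$ leaving the state of $x$ and enabled at $x+d$. It leads from its source $x$ to its target $x'$; we write $x\to x'$. It is a step *under* $(d,a)$ if $\delta$ has label $a$. $\mathrm{Post}_{d,a}(x)$ is the finite nonempty set of targets of steps from $x$ under $(d,a)$. The *type* of $s$ is $([x],[x+d],\delta)$. There are finitely many types, and the type determines $[x']$ by (R5). A set of steps is *regular* if it is a union of types. An *$S$-step* is a step in $S$, and an *$S$-run* uses only $S$-steps.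

For example, the steps of $A_1$ whose target state is in $F$ form a regular set, and so do the steps with $d>0$ from a source with $\gamma=0$. The steps with $d=0.3$ do not.

**Region games.** A *region game* is played on $k$-tuples $\bar x$, where component 1 is Eve's and the others are tokens, with rounds as in $G_{k-1}$. Each player's moves may be restricted to a regular set of steps, and a player without a legal move loses. The objective is $\omega$-regular in the sequence of letters, joint classes $[\bar x],[\bar x+d]$ and transitions of the rounds. Objectives such as "at most $n$ rounds of a certain kind" are included when the kind is recognized with a counter up to $n+1$ and one bit.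

**Lemma 2.** Region games are determined, and the winner depends only on the joint class of the position.

*Proof.* Project to the following finite game. From a class $\kappa$, Adam picks a letter $a$ and a class $\kappa'=[\bar x+d]$ for some $d\ge0$, where $\bar x\in\kappa$. By (R4) the available $\kappa'$ do not depend on the choice of $\bar x\in\kappa$. Then Eve picks an $a$-transition for component 1 enabled in $\kappa'$, and Adam picks transitions for the tokens. By (R5) the next class is determined. By (R2) the type of each component's step is determined by $\kappa,\kappa'$ and its transition, so legality is determined too.

Strategies of both players lift to the concrete game. The player keeps the projected history and plays the transition chosen in the finite game. When Adam's finite strategy picks $\kappa'$, he plays some $d$ with $[\bar x+d]=\kappa'$, which exists by (R4). Concrete plays consistent with the lifted strategy project to consistent finite plays with the same winner. The finite game is determined, so its winner from $[\bar x]$ wins the concrete game from $\bar x$. $\square$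

All games below are region games.

## 4. Domination, good steps, and the use of the second token

From now on $A$ is Büchi or coBüchi. Both conditions are prefix-independent. The aim of this section is to restrict attention to steps that lose nothing in comparison with the alternatives, and to show that under the hypothesis on $G_2$ every word of $L(A)$ is accepted by a run made of such steps.

**Definition 7 (domination).** $x\succcurlyeq y$ iff Eve wins $G_1(x;y)$. We call $x$ *good* if $x\succcurlyeq x$, and write $x\sim y$ if $x\succcurlyeq y\succcurlyeq x$.

**Example 7.** In $A_1$ we have $(q_0,0)\succcurlyeq(q_0,0)$ by Example 5. Also $(q_0,0)\succcurlyeq(p_<,0)$: if the first delay is short, Eve moves to $p_<$ and coincides with the token; if it is long, the token falls to $\bot$. But $(p_<,0)\not\succcurlyeq(q_0,0)$: Adam plays long delays and moves the token to $p_\ge$. In $A_0$ the configuration $(q_0,0)$ is not good, by Example 4.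

**Lemma 3.** (a) $\succcurlyeq$ is a union of $\equiv_2$-classes. (b) $\succcurlyeq$ is transitive. (c) If $x\succcurlyeq y$, then for every $(d,a)$ the first move $x\to x'$ of any winning strategy in $G_1(x;y)$ satisfies $x'\succcurlyeq y'$ for all $y'\in\mathrm{Post}_{d,a}(y)$.

*Proof.* (a) Lemma 2. (b) Let $x\succcurlyeq y\succcurlyeq z$. In $G_1(x;z)$ Eve simulates a run of $y$ that follows $z$ by a winning strategy, and lets $x$ follow this simulated run by a winning strategy. In each round both moves are determined before $z$ moves: the move of $y$ needs only the past and $(d,a)$, and so does the move of $x$. If $z$'s run is accepting, so is $y$'s, hence $x$'s. (c) After the first round the residual strategy wins from $(x';y')$, by prefix-independence. $\square$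

Consequently $\sim$ is symmetric and transitive, $x\sim y$ implies that $x$ and $y$ are good, and $\sim$ is an equivalence on good configurations and a union of $\equiv_2$-classes.

**Definition 8 (good step).** A step $x\to x'$ under $(d,a)$ with $x$ good is a *good step* if $x'\succcurlyeq x''$ for all $x''\in\mathrm{Post}_{d,a}(x)$. Taking $x''=x'$ shows that its target is good. Let $\mathcal G$ be the set of good steps. A *good run* uses only good steps.

**Example 8.** In $A_1$, under a short delay from $(q_0,0)$, the targets are $(q_0,0)$ and $(p_<,0)$. By Example 7 the step to $q_0$ is good and the step to $p_<$ is not. The same holds for long delays. So the only good run from $x_0$ stays in $q_0$ forever, and it is rejecting.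

**Lemma 4.** All steps below are under the same $(d,a)$.

* (a) From a good $x$ there is a good step under every $(d,a)$.
* (b) If $x\succcurlyeq y$, $x\to x'$ is a good step and $y\to y'$ is any step, then $x'\succcurlyeq y'$.
* (c) If $x\sim y$ and $x\to x'$, $y\to y'$ are good steps, then $x'\sim y'$.
* (d) If $x\sim y$, $y\to y'$ is a good step, and $x\to x'$ is a step with $x'\succcurlyeq y'$, then $x\to x'$ is a good step.
* (e) $\mathcal G$ is regular.

*Proof.* (a) Lemma 3(c) with $y=x$. (b) By Lemma 3(c) some $x^*\in\mathrm{Post}_{d,a}(x)$ has $x^*\succcurlyeq y'$, and $x'\succcurlyeq x^*$ because $x\to x'$ is good. Use transitivity. (c) Apply (b) in both directions. (d) Let $x''\in\mathrm{Post}_{d,a}(x)$. Part (b) applied to $y\succcurlyeq x$, the good step $y\to y'$ and the step $x\to x''$ gives $y'\succcurlyeq x''$. So $x'\succcurlyeq y'\succcurlyeq x''$. (e) Goodness of $x$ depends only on $[x]$, by (R2) and Lemma 3(a). By (R2) and (R5), the classes of the pairs $(x',x'')$ are determined by $[x+d]$ and the two transitions. $\square$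

By (c), any two good runs on the same word that start in $\sim$-related configurations are $\sim$-related at every time.

The next lemma uses two tokens at once: one carries the accepting run, the other keeps Eve on good steps.

**Lemma 5.** If Eve wins $G_2(A)$, then $x_0$ is good and every $w\in L(A)$ has an accepting good run from $x_0$.

*Proof.* In $G_1(x_0;x_0)$ Eve plays her $G_2$-strategy with a simulated second token that copies the first. So $x_0\succcurlyeq x_0$.

Let $\rho$ be an accepting run on $w$, and let $e$ be a good run on $w$ from $x_0$, which exists by Lemma 4(a). Let $f$ be Eve's run in $G_2(A)$, by a winning strategy, when Adam plays $w$ and moves the tokens along $\rho$ and $e$. As $\rho$ is accepting, $f$ is accepting. For each $n$ the residual strategy wins $G_2(f_n;\rho_n,e_n)$. Simulating arbitrary moves for the first token turns it into a winning strategy in $G_1(f_n;e_n)$, so $f_n\succcurlyeq e_n$ for all $n$.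

We show by induction that $f_n\sim e_n$ and that $f$ makes good steps. First $f_0=x_0=e_0$. If $f_n\sim e_n$, then $e_n\to e_{n+1}$ is good and $f_{n+1}\succcurlyeq e_{n+1}$, so $f_n\to f_{n+1}$ is good by Lemma 4(d), and $f_{n+1}\sim e_{n+1}$ by Lemma 4(c). $\square$

For $A_1$ the conclusion of Lemma 5 fails (Example 8), although $x_0$ is good. This is exactly where winning $G_1$ does not suffice.

**Lemma 6.** If $x\sim y$ and the token makes only good steps, then any winning strategy of Eve in $G_1(x;y)$ makes only good steps, and $\sim$ is maintained.

*Proof.* By Lemma 3(c), Eve's target satisfies $x'\succcurlyeq y''$ for all $y''\in\mathrm{Post}_{d,a}(y)$, in particular for the target of some good step from $y$ (Lemma 4(a)). So her step is good by Lemma 4(d). The token's step is good, so $x'\sim y'$ by Lemma 4(c). Continue with the residual winning strategy. $\square$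

From now on, through Section 9, assume that Eve wins $G_2(A)$. We construct a resolver.

## 5. Chains of followers, and what grounds them

Suppose Eve makes only good steps. By Lemma 5 a word $w\in L(A)$ has an accepting good run $\rho$, and Eve's configuration is always $\sim$-related to that of $\rho$. If she could see $\rho$, she would follow it with a winning strategy of $G_1$ and be done. But $\rho$ depends on the future of $w$.

The natural repair is to invent something to follow. Let Eve's run $c^0$ follow a virtual run $c^1$ by a winning strategy. Nobody tells her how to move $c^1$, so let $c^1$ follow a virtual $c^2$, and so on: an infinite chain in which each $c^j$ plays a winning strategy against $c^{j+1}$. All moves are then determined by the word. But the guarantee is only "if $c^{j+1}$ accepts, then $c^j$ accepts", and nothing forces any member to accept. In $A_1$ this happens: let all $c^j$ start in $(q_0,0)$ and let each play the strategy of Example 5 against the next. Each waits for the next to commit. On the word with only short delays, which is in $L(A_1)$, all stay in $q_0$ forever. So "accepts if the next one accepts", a statement about the limit, cannot be the only link in the chain.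

What works is a comparison on finite prefixes. For Büchi it will be "$c^j$ sees an accepting mark no later than $c^{j+1}$ does". Then the statement "this member can make a mark within the next so many pairs of the word" can be passed along the chain while the word is being read, with a deadline that does not move, and this yields a contradiction if no mark is made.

Two things are needed. We must arrange that such comparisons exist, which is done by enlarging the set of marks using ranks until a fixed point is reached. And the chain must be infinite: in each round the link between $c^j$ and $c^{j+1}$ survives because $c^{j+1}$ is itself moved well, and the last member of a finite chain would have nothing to follow.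

## 6. Büchi: solo rounds, ranks, and the fixed point

In this section and the next $A$ is Büchi.

**Definition 9 (admissible pair).** Let $T\subseteq S\subseteq\mathcal G$ be regular. In the game $\Gamma_{S,T}(x;y)$ both Eve (from $x$) and the token (from $y$) make $S$-steps; Eve wins iff [infinitely many token steps in $T$ implies infinitely many of her steps in $T$]. A player without an $S$-step loses. The pair $(S,T)$ is *admissible* if Eve wins $\Gamma_{S,T}(x;y)$ for all $x\sim y$.

If $(S,T)$ is admissible, every good $x$ has an $S$-step under every $(d,a)$: look at Eve's first move in $\Gamma_{S,T}(x;x)$. Positions stay in $\sim$ by Lemma 4(c), so nobody gets stuck.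

Let $S_0=\mathcal G$ and let $T_0$ be the set of good steps with target state in $F$. A good run is accepting iff it has infinitely many $T_0$-steps. By Lemma 6, a winning strategy of $G_1(x;y)$ is a winning strategy of $\Gamma_{S_0,T_0}(x;y)$ when $x\sim y$. So $(S_0,T_0)$ is admissible.

**Definition 10 (solo rounds, val).** Fix an admissible $(S,T)$. In a play with $S$-steps, round $i$ is *solo* if the token's $i$-th step is in $T$ and none of Eve's steps $1,\dots,i$ is in $T$. For $x\sim y$, $\mathrm{val}(x;y)\in\mathbb N\cup\{\infty\}$ is the least $n$ such that Eve has a strategy (with $S$-steps) under which every play has at most $n$ solo rounds.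

So $\mathrm{val}(x;y)=0$ means that Eve, from $x$, can make her first $T$-step no later than the token, from $y$, makes its first one.

**Example 9 (the automaton $A_3$: guess and compensate).** The initial state is $q$, and $F=\{f\}$. From $q$ and from $f$ one goes, always, to $g_<$ or to $g_\ge$. From $g_<$ one goes to $f$ on short and to $r$ on long; from $g_\ge$ one goes to $f$ on long and to $r$ on short. From $r$ one goes, always, to $f$. Every run, from any configuration, enters $f$ at least once in any three consecutive rounds. So every run is accepting, all configurations are $\sim$-related, all steps are good, and $T_0$ is the set of steps into $f$.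

Take $x=y=(q,0)$. If Eve goes to $g_<$, the token goes to $g_\ge$, and Adam plays a long delay: the token steps into $f$ and Eve into $r$, so round 2 is solo. The case of $g_\ge$ is symmetric. Eve's step in round 3 is then into $f$. Round 1 cannot be solo, since the token's first step is not into $f$, and Eve has a $T_0$-step by round 3. So $\mathrm{val}(x;x)=1$.

**Lemma 7.** (a) $\mathrm{val}(x;y)$ depends only on $[x,y]$. (b) There is $N\in\mathbb N$ with $\mathrm{val}\le N$ everywhere on $\sim$. (c) If $\mathrm{val}(x;y)=n$, then for each $(d,a)$ there is an $S$-step $x\to x'$ under $(d,a)$ that is in $T$, or is such that for all $S$-steps $y\to y'$ under $(d,a)$: if $(y\to y')\in T$, then $n\ge1$ and $\mathrm{val}(x';y')\le n-1$; otherwise $\mathrm{val}(x';y')\le n$.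

*Proof.* (a) For each $n$, "at most $n$ solo rounds" is the objective of a region game: count solo rounds up to $n+1$, and keep one bit for whether Eve has made a $T$-step. Use Lemma 2.

(b) $\Gamma_{S,T}$ projects to a finite parity game: a round has priority $2$ if Eve's step is in $T$; otherwise $1$ if the token's step is in $T$; otherwise $0$. Eve wins iff the maximal priority seen infinitely often is even. Take a positional strategy of Eve winning from all classes in $\sim$, and let $N$ be the number of $\equiv_2$-classes. Suppose a consistent play has more than $N$ solo rounds. Then two solo rounds $i<j$ start in the same class. Since round $j$ is solo, Eve makes no $T$-step in rounds $1,\dots,j$. So rounds $i,\dots,j-1$ form a cycle of the finite game with maximal priority $1$, attained in round $i$. The strategy is positional, so repeating this cycle forever gives a consistent play, and Eve loses it: contradiction.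

(c) Take the first move of a strategy witnessing $\mathrm{val}(x;y)=n$. Suppose it is not in $T$. Then round 1 is solo iff the token's step is in $T$, and the solo rounds of the residual play are exactly the remaining solo rounds of the whole play. $\square$

**Definition 11 (opt and the derived pair).** For good $x$ put $\mathrm{opt}(x)=\min\{\mathrm{val}(x;y):y\sim x\}$, where $y$ ranges over all configurations with $y\sim x$. Define
$$S'=\{s\in S: s\in T\text{ or }\mathrm{opt}(\text{target})\le\mathrm{opt}(\text{source})\},$$
$$T'=T\cup\{s\in S\setminus T:\mathrm{opt}(\text{target})<\mathrm{opt}(\text{source})\}.$$

The value $\mathrm{opt}(x)$ depends only on $[x]$: if $x\equiv\tilde x$ and $\mathrm{val}(x;y)=\mathrm{opt}(x)$, then (R3) gives $\tilde y$ with $(x,y)\equiv(\tilde x,\tilde y)$, so $\tilde y\sim\tilde x$ and $\mathrm{val}(\tilde x;\tilde y)=\mathrm{opt}(x)$. Hence $S',T'$ are regular, and $T\subseteq T'\subseteq S'\subseteq S$. An unmarked step that makes opt drop is progress toward a mark, and it becomes a mark itself.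

**Example 10.** Continue Example 9 with $(S_0,T_0)$. From $r$, Eve's first step is a mark, so $\mathrm{opt}=0$. From $g_<$ or $g_\ge$ she has a mark in round 1 or 2, and a token from $(q,0)$ has none in round 1, so there is no solo round against it and $\mathrm{opt}=0$.

From $q$, whatever the clock, Eve has no mark in round 1, and Adam can deny her one in round 2 by playing the delay against her guess. Every token can get a mark in round 1 or in such a round 2. From $r$ it marks in round 1. From $g_\ge$, Adam plays delay $1$ and it marks in round 1. From $g_<$ with $\gamma<1$, Adam plays delay $0$ and it marks in round 1. From $g_<$ with $\gamma\ge1$, it goes to $r$ and marks in round 2. From $q$ or $f$ it guesses opposite to Eve and marks in round 2. So no $y$ has $\mathrm{val}=0$ against $q$, and $\mathrm{opt}=1$ at $q$ by Example 9. The state $f$ has the same outgoing transitions as $q$, so $\mathrm{opt}=1$ there too.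

Hence $S_0'=S_0$, and $T_0'$ consists of all steps except those from $g_<$ or $g_\ge$ into $r$. For $(S_0',T_0')$ all opt values are $0$: from $q,f,r$ the first step is a mark. From $g_<$ or $g_\ge$ take $y=x$: both players have only one step in round 1, and if it leads to $r$, both mark in round 2. So the next derivation adds no marks.

**Lemma 8.** Let $(S,T)$ be admissible.

* (i) An $S'$-run from a good configuration has infinitely many $T'$-steps iff it has infinitely many $T$-steps.
* (ii) For $x\sim y$, if the token makes $S$-steps from $y$, Eve has a strategy making $S'$-steps from $x$ such that if the token makes infinitely many $T$-steps, then Eve makes infinitely many $T'$-steps. Hence $(S',T')$ is admissible.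
* (iii) If $T'=T$, then $\mathrm{opt}(x)=0$ for all good $x$.

*Proof.* (i) This part says that the new marks do not change acceptance. Along an $S'$-run, opt, with values in $\{0,\dots,N\}$, does not increase on steps outside $T$ and strictly decreases on steps in $T'\setminus T$. If there are finitely many $T$-steps, then after the last one there are only finitely many $T'\setminus T$-steps. The converse is $T\subseteq T'$.

(ii) This part says that restricting Eve to $S'$ costs nothing. Eve maintains a virtual configuration $z\sim x$ with $\mathrm{val}(x;z)=\mathrm{opt}(x)=:n$, and a winning strategy $\theta$ for $\Gamma_{S,T}(z;y)$ started when $z$ was chosen (note $z\sim x\sim y$). Given $(d,a)$, she picks $x\to x'$ by Lemma 7(c) for $(x;z)$, and moves $z\to z'$ by $\theta$. Then the token moves $y\to y'$. There are three cases.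

* If $(x\to x')\in T$, the step is in $S'$ and in $T'$. She *restarts*: she chooses a new $z$ for $x'$ and a new $\theta$.
* Otherwise Lemma 7(c) gives $\mathrm{val}(x';z')\le n$, so $\mathrm{opt}(x')\le n$ and the step is in $S'$. If $\mathrm{opt}(x')<n$, the step is in $T'$, and she restarts.
* Otherwise $\mathrm{opt}(x')=n=\mathrm{val}(x';z')$. Then $(z\to z')\notin T$, because a $T$-step of $z$ would give $\mathrm{val}(x';z')\le n-1$. She keeps $z'$ and $\theta$.

Suppose the token makes infinitely many $T$-steps but there are only finitely many restarts. After the last one, $z$ follows $y$ by one winning strategy $\theta$, so $z$ makes infinitely many $T$-steps. But every $T$-step of $z$ occurs in a round with a restart: contradiction. So there are infinitely many restarts, and each comes with a $T'$-step of Eve.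

For admissibility of $(S',T')$: a token making $S'$-steps, infinitely many of them in $T'$, makes infinitely many $T$-steps by (i), so the strategy just built wins $\Gamma_{S',T'}(x;y)$.

(iii) This part says what a fixed point provides. Suppose $\mathrm{opt}(x)=n\ge1$, and take $y\sim x$ with $\mathrm{val}(x;y)=n$. Since $\mathrm{val}(x;y)\ne0$, determinacy (Lemma 2) gives Adam a strategy forcing a solo round. Let Eve play against it by Lemma 7(c), always with respect to the current val, producing $(u_0;v_0)=(x;y),(u_1;v_1),\dots$. Let round $k$ be the first solo round. Eve's steps $1,\dots,k$ are not in $T$. The token's steps before round $k$ are not in $T$ either, because the first token $T$-step would already be solo. By Lemma 7(c), val does not increase before round $k$, and it drops in round $k$: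
$$\mathrm{opt}(u_k)\le\mathrm{val}(u_k;v_k)\le n-1<\mathrm{opt}(u_0).$$
Hence one of Eve's steps $1,\dots,k$, all in $S\setminus T$, strictly decreases opt. It lies in $T'\setminus T$: contradiction. $\square$

**Iteration.** Put $(S_{i+1},T_{i+1})=(S_i',T_i')$. All pairs are admissible, $S_0\supseteq S_1\supseteq\cdots$ and $T_0\subseteq T_1\subseteq\cdots$. There are finitely many types, so $T_{I+1}=T_I$ for some $I$. From now on $S=S_I$, $T=T_I$, and val and $N$ refer to this pair. Write $x\rhd y$ for [$x\sim y$ and $\mathrm{val}(x;y)=0$]. Lemma 8(iii) says:
$$\text{for every good }x\text{ there is }y\text{ with }x\rhd y.\tag{1}$$

**Lemma 9.** (a) Every $w\in L(A)$ has an $S$-run from $x_0$ with infinitely many $T$-steps. (b) Every $S$-run from a good configuration with infinitely many $T$-steps is accepting.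

*Proof.* (a) Lemma 5 gives an $S_0$-run from $x_0$ on $w$ with infinitely many $T_0$-steps. Apply Lemma 8(ii) from $(x_0;x_0)$ successively for $i=0,\dots,I-1$, with Adam playing $w$ and the token following the run already obtained. (b) For $i<I$ we have $S_I\subseteq S_{i+1}=S_i'$. So Lemma 8(i), applied for $i=I-1,\dots,0$, turns infinitely many $T_I$-steps into infinitely many $T_0$-steps, and the run is accepting. $\square$

## 7. Büchi: the resolver from an infinite chain

Eve plays in phases. At the start of a phase, in a good configuration $x$ (initially $x_0$), she fixes by (1) an infinite sequence
$$x=c^0\rhd c^1\rhd c^2\rhd\cdots.$$

**One round of a phase.** This step defines Eve's move and shows that an unfinished phase keeps its chain. Given $(d,a)$, for every $j\ge0$ let $c^j\to c^j_+$ be an $S$-step chosen, by a fixed choice function, by Lemma 7(c) for $(c^j;c^{j+1})$ with $n=0$. So $c^j\to c^j_+$ is in $T$, or else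
$$\text{for all }S\text{-steps }c^{j+1}\to y'\text{ under }(d,a):\ (c^{j+1}\to y')\notin T\ \text{ and }\ \mathrm{val}(c^j_+;y')=0.\tag{2}$$
Eve's actual step is $c^0\to c^0_+$. If it is in $T$, the phase ends, and a new one starts in $c^0_+$, which is good. Otherwise (2) holds for $j=0$. So $(c^1\to c^1_+)\notin T$, so (2) holds for $j=1$, and so on. Thus (2) holds for all $j$. Applying (2) to the step $c^{j+1}\to c^{j+1}_+$, and Lemma 4(c) for $\sim$, we get $c^j_+\rhd c^{j+1}_+$ for all $j$. The phase continues with the sequence $(c^j_+)_j$.

All choices depend only on the history, so this defines a resolver, and Eve's run is an $S$-run.

With a finite chain $c^0\rhd\cdots\rhd c^m$ the links $c^j_+\rhd c^{j+1}_+$ would need a suitable move of $c^m$, which has nothing to follow; hence the infinite chain. If it happens that $x\rhd x$ for every good $x$, as for the final pair of $A_3$, the constant chain can be used, since a choice function applied to equal data gives equal steps.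

**Claim.** If $w\in L(A)$, every phase ends.

*Proof.* Let $\rho$ be the $S$-run of Lemma 9(a). Suppose the phase starting at time $t_0$ never ends. Let $c^j_r$ be the value of $c^j$ at time $r\ge t_0$; then (2) holds for all $j$ in every round from $t_0$ on. Write $w[r,t)$ for the part of $w$ consisting of the pairs with indices $r,\dots,t-1$. Choose $t>t_0$ such that $\rho$ makes at least $N+1$ $T$-steps between times $t_0$ and $t$. Say that *$c$ can mark within $v$* if some $S$-run from $c$ on the finite word $v$ has a $T$-step. We show by induction on $r\in[t_0,t]$ that every $c^j_r$ can mark within $w[r,t)$.

*Start $r=t_0$.* We have $c^j_{t_0}\sim c^0_{t_0}\sim\rho_{t_0}$, the latter because Eve's run and $\rho$ are good runs from $x_0$ on the same word. So $\mathrm{val}(c^j_{t_0};\rho_{t_0})\le N$. Play from $c^j_{t_0}$ a strategy with at most $N$ solo rounds against a token that follows $\rho$. If this made no $T$-step on $w[t_0,t)$, all the at least $N+1$ $T$-steps of $\rho$ there would be solo.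

*From $r$ to $r+1$.* Fix $j$. By induction there is an $S$-run from $c^{j+1}_r$ on $w[r,t)$ with a $T$-step. Let its first step be $c^{j+1}_r\to y'$. By (2) this first step is not in $T$, so the rest is an $S$-run from $y'$ on $w[r+1,t)$ with a $T$-step. By (2) again, $\mathrm{val}(c^j_{r+1};y')=0$. Play from $c^j_{r+1}$ a strategy without solo rounds against that run: by the time the token makes its $T$-step, so has $c^j$. Hence $c^j_{r+1}$ can mark within $w[r+1,t)$.

For $r=t$ some configuration can mark within the empty word, which is absurd. $\square$

So on every $w\in L(A)$ there are infinitely many phases, each ending with a $T$-step. Eve's $S$-run has infinitely many $T$-steps and is accepting by Lemma 9(b). Hence $A$ is HD. This proves Theorem 1 for Büchi automata. $\square$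

## 8. coBüchi: solo errors and reversed ranks

Now $A$ is coBüchi, and Eve still wins $G_2(A)$. Marks are replaced by errors, which are to be avoided, and the rank is attached to the token's side.

**Definition 12 (admissible error set).** For a regular $E\subseteq\mathcal G$ and $x\sim y$, let $\Gamma_E(x;y)$ be the game in which Eve and the token make good steps, and Eve wins iff the token makes infinitely many $E$-steps or Eve makes only finitely many. $E$ is *admissible* if Eve wins $\Gamma_E(x;y)$ for all $x\sim y$.

Nobody gets stuck (Lemma 4(a)), and $\sim$ is maintained (Lemma 4(c)). Let $E_0$ be the set of good steps with target state outside $F$. A good run is accepting iff it has finitely many $E_0$-steps, so $E_0$ is admissible by Lemma 6.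

**Definition 13 (solo errors, val, ropt).** Fix an admissible $E$. Round $i$ is a *solo error* if Eve's $i$-th step is in $E$ and none of the token's steps $1,\dots,i$ is in $E$. For $x\sim y$, $\mathrm{val}(x;y)$ is the least $n$ such that Eve has a strategy (with good steps) with at most $n$ solo errors in every play. For good $y$ let $\mathrm{ropt}(y)=\min\{\mathrm{val}(x;y):x\sim y\}$, where $x$ ranges over all configurations with $x\sim y$. Let
$$E'=E\cup\{\text{good steps with }\mathrm{ropt}(\text{target})<\mathrm{ropt}(\text{source})\}.$$

**Lemma 10.** (a) $\mathrm{val}(x;y)$ depends only on $[x,y]$. (b) val is bounded by the number $N$ of $\equiv_2$-classes. (c) If $\mathrm{val}(x;y)=n$, then for every $(d,a)$ there is a good step $x\to x'$ under $(d,a)$ such that for all good steps $y\to y'$ under $(d,a)$ not in $E$: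
$$\text{if }(x\to x')\in E\text{, then }n\ge1\text{ and }\mathrm{val}(x';y')\le n-1;\quad\text{otherwise }\mathrm{val}(x';y')\le n.\tag{3}$$

*Proof.* (a) Lemma 2, for each $n$. (b) $\Gamma_E$ projects to a finite parity game: a round has priority $2$ if the token's step is in $E$; otherwise $1$ if Eve's step is in $E$; otherwise $0$. Take a positional strategy of Eve winning from all classes in $\sim$. If a consistent play had more than $N$ solo errors, two of them, in rounds $i<j$, would start in the same class. Since round $j$ is a solo error, the token makes no $E$-step in rounds $1,\dots,j$. So rounds $i,\dots,j-1$ form a cycle with maximal priority $1$, attained in round $i$. Repeating it gives a consistent play lost by Eve: contradiction. (c) Take the first move of a strategy witnessing $\mathrm{val}(x;y)=n$. If the token's first step is not in $E$, the solo errors of the residual play are exactly the remaining solo errors of the whole play, and round 1 is a solo error iff $(x\to x')\in E$. $\square$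

As for opt, $\mathrm{ropt}(y)$ depends only on $[y]$: (R3) transports a minimizing $x$ to any $\tilde y\equiv y$. So $E'$ is regular.

**Example 11.** Take $A_2$ (Example 3). From every configuration, the rule given there accepts all words whose delays are eventually all short or eventually all long, and a token can accept no other word. So all configurations are $\sim$-related, and all steps are good. $E_0$ is the set of steps into $q_0$.

If $y$ is in $p_<$ or $p_\ge$, then $\mathrm{val}(y;y)=0$: both players have only one possible step until they err together. So $\mathrm{ropt}(y)=0$.

Let $y$ be in $q_0$. The token's first step is not in $E_0$. If Eve errs in round 1, that is a solo error. Otherwise she is in $p_<$ or $p_\ge$ with $\gamma=0$ after round 1; the token chooses the opposite one, Adam plays a delay that suits the token, and Eve makes a solo error in round 2. So $\mathrm{ropt}(y)\ge1$. From $x=(q_0,0)$ one solo error suffices, hence $\mathrm{ropt}(y)=1$: Eve goes to $p_<$. As long as the token is in the same configuration as Eve, it errs when she does. If it is in $p_\ge$ after round 1, then in round 2 either the delay is short and the token errs, or it is long and Eve makes a solo error. In the latter case she is in $q_0$ and the token in $p_\ge$ with $\gamma=0$. In round 3 she goes to $p_\ge$.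 If the delay of round 3 is short, the token errs. Otherwise the two coincide, and Eve errs only together with the token.

So $E_0'$ adds all steps leaving $q_0$. For $E_0'$, a token in $q_0$ errs in round 1, so no solo error is possible against it, and $\mathrm{val}(y;y)=0$ for $y$ in $p_<$ or $p_\ge$ as before. All ropt values are $0$, and the process has stabilized. The final error set contains all steps except the loops at $p_<$ and $p_\ge$.

**Lemma 11.** Let $E$ be admissible. (i) A good run has infinitely many $E'$-steps iff it has infinitely many $E$-steps. Hence $E'$ is admissible. (ii) If $E'=E$, then $\mathrm{ropt}(y)=0$ for all good $y$.

*Proof.* (i) Let $y\to y'$ be a good step not in $E$, under $(d,a)$. Apply (3) to an $x\sim y$ with $\mathrm{val}(x;y)=\mathrm{ropt}(y)$: it gives a good step $x\to x'$ under $(d,a)$ with $\mathrm{val}(x';y')\le\mathrm{ropt}(y)$, and $x'\sim y'$ by Lemma 4(c). So $\mathrm{ropt}(y')\le\mathrm{ropt}(y)$. Thus if a good run has a last $E$-step, ropt is nonincreasing after it, and only finitely many further steps decrease ropt. The converse is $E\subseteq E'$. Hence $\Gamma_{E'}$ and $\Gamma_E$ have the same plays and the same winning plays.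

(ii) Suppose $\mathrm{ropt}(y)=n\ge1$, and let $x\sim y$ with $\mathrm{val}(x;y)=n$. By determinacy Adam can force a solo error from $(x;y)$. Let Eve play by (3) with respect to the current val, producing $(u_0;v_0)=(x;y),(u_1;v_1),\dots$, and let $k$ be the round of the first solo error. The token's steps $1,\dots,k$ are not in $E$. So val does not increase before round $k$, and it drops in round $k$:
$$\mathrm{ropt}(v_k)\le\mathrm{val}(u_k;v_k)\le n-1<\mathrm{ropt}(v_0).$$
So one of the token's steps $1,\dots,k$ decreases ropt. It lies in $E'\setminus E$: contradiction. $\square$

**Iteration.** Put $E_{i+1}=E_i'$ until $E_{I+1}=E_I=:E$, which happens because there are finitely many types. Then $E_0\subseteq E$, and by Lemma 11(i) a good run has finitely many $E$-steps iff it is accepting. Write $x\rhd y$ for [$x\sim y$ and $\mathrm{val}(x;y)=0$ with respect to $E$]. By Lemma 11(ii),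
$$\text{for every good }y\text{ there is }x\text{ with }x\rhd y.\tag{4}$$
The relation $\rhd$ is a union of $\equiv_2$-classes. It is transitive: if $x\rhd y\rhd z$, let $x$ follow, without solo errors, a simulated $y$ that follows $z$ without solo errors. If $z$ makes no $E$-step in rounds $1,\dots,i$, then neither does $y$, hence neither does $x$.

## 9. coBüchi: descending chains above a configuration, bundles, and the resolver

The Büchi construction cannot be repeated verbatim. Statement (1) finds something below a given $x$, so a chain $c^0\rhd c^1\rhd\cdots$ starts at Eve's own configuration. Statement (4) finds something above a given $y$, which yields $\cdots\rhd z_2\rhd z_1\rhd y$, infinite in the wrong direction: the members that move would follow, one after the other, down to $y$, and nobody says how $y$ moves. We need an infinite chain with a first member and without a last one, lying entirely above $y$. Property (R3) provides it: between two configurations, copies of a third can be inserted again and again.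

**Lemma 12.** For every good $y$ there is an infinite sequence $c^0\rhd c^1\rhd c^2\rhd\cdots$ with $c^j\rhd y$ for all $j$.

*Proof.* Put $z_0=y$, and choose $z_{i+1}\rhd z_i$ by (4). By transitivity $z_j\rhd z_i$ for $i<j$. Color the pair $\{i<j\}$ by the class $[z_j,z_i]$. There are finitely many colors, so Ramsey's theorem gives $i<j<k$ with
$$[z_k,z_j]=[z_j,z_i]=[z_k,z_i]=:\vartheta,$$
and every pair in $\vartheta$ is in $\rhd$. Let $(u,v)\in\vartheta$. Then $(u,v)\equiv(z_k,z_i)$, so by (R3) there is $m$ with $(u,v,m)\equiv(z_k,z_i,z_j)$. Hence $(u,m)\in[z_k,z_j]=\vartheta$ and $(m,v)\in[z_j,z_i]=\vartheta$. Put $c^0=z_k$, and let $c^{n+1}$ be such an $m$ for $(u,v)=(c^n,z_i)$. Inductively $(c^n,z_i)\in\vartheta$ and $(c^n,c^{n+1})\in\vartheta$. So $c^n\rhd c^{n+1}$ and $c^n\rhd z_i$; and $z_i=y$ or $z_i\rhd y$, so $c^n\rhd y$. $\square$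

**Definition 14 (bundle).** For a good $y$ at time $t$, fix a sequence as in Lemma 12. In each later round, with pair $(d,a)$, for every $j$ take, by a fixed choice function, a good step $c^j\to c^j_+$ given by (3) for $(c^j;c^{j+1})$ with $n=0$. If some step $c^j\to c^j_+$ is in $E$, the bundle *dies*. Otherwise it continues with $(c^j_+)_j$.

Since $n=0$ in (3), two things hold for each $j$:
$$\begin{aligned}&\text{if some good step from }c^{j+1}\text{ under }(d,a)\text{ is not in }E,\text{ then }(c^j\to c^j_+)\notin E;\\&\mathrm{val}(c^j_+;y')=0\text{ for all good steps }c^{j+1}\to y'\text{ under }(d,a)\text{ not in }E.\end{aligned}\tag{5}$$
If the bundle survives, then (5) applied to $c^{j+1}\to c^{j+1}_+$, together with Lemma 4(c), gives $c^j_+\rhd c^{j+1}_+$ for all $j$. So the definition can be continued. The evolution of the bundle uses only the word, and as long as the bundle is alive, its $c^0$ has made no $E$-step.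

**Example 12.** In $A_2$, with the final error set of Example 11, the constant sequence at $(p_<,0)$ satisfies Lemma 12 for $y=(p_<,0)$. Its bundle survives as long as the delays are short and dies at the first long one. A bundle for $y=(q_0,0)$ formed by the constant sequence at $(q_0,0)$ dies in its first round.

The next lemma shows that a bundle above $y$ lives as long as $y$ has a future without errors, although it does not know that future.

**Lemma 13.** If there is an $E$-free good run from $y$ on a finite word $v$, then the bundle of $y$ does not die on $v$.

*Proof.* Say that $c$ *can avoid on $v'$* if there is an $E$-free good run from $c$ on $v'$. If $c\rhd y'$ and $y'$ can avoid on $v'$, then $c$ can avoid on $v'$: play from $c$ a strategy without solo errors against the $E$-free run of $y'$. Since $c^j\rhd y$, initially all $c^j$ can avoid on $v$.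

Suppose the bundle is alive and all $c^j$ can avoid on the remaining nonempty suffix $v'$. Let $v''$ be $v'$ without its first pair. Fix $j$, and take an $E$-free good run of $c^{j+1}$ on $v'$ with first step $c^{j+1}\to y'$. By (5), $(c^j\to c^j_+)\notin E$ and $\mathrm{val}(c^j_+;y')=0$, so $c^j_+\rhd y'$. As $y'$ can avoid on $v''$, so can $c^j_+$. This holds for all $j$. So the bundle survives the round, and the hypothesis holds for $v''$. $\square$

**The resolver.** It lets Eve try bundles one after the other, so that she ends up with one that never dies. At each time $t$ let $P_t$ be the set of configurations reachable from $x_0$ by good runs on the word read so far; it is finite and nonempty. Create at time $t$ a bundle for each $y\in P_t$, and index all bundles in order of creation. At every time some bundle is alive, for example those just created. Eve makes good steps, so her configuration $f$ satisfies $f\sim y$ for $y\in P_t$, hence $f\sim c^0$ for the bundles created at time $t$; since all these configurations move by good steps, $f\sim c^0$ holds for all alive bundles at all later times (Lemma 4(c)). In every round she follows $c^0$ of the alive bundle with least index, using a winning strategy of $\Gamma_E(f;c^0)$ that is started afresh whenever that bundle changes. All this depends only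 on the history.

**Correctness.** Let $w\in L(A)$. By Lemma 5 there is an accepting good run $\rho$ on $w$ from $x_0$; it has no $E$-steps after some time $t$. By Lemma 13, applied to all finite words $w[t,t')$, the bundle created at time $t$ for $\rho_t\in P_t$ never dies. Dead bundles never revive, and new ones get larger indices. So the least index of an alive bundle is nondecreasing, and it is bounded by the index of the immortal bundle just found. Hence it is eventually constant, and the bundle with this index never dies. From then on Eve plays one winning strategy of $\Gamma_E$ against a token that makes no $E$-steps, so she makes finitely many $E$-steps. As $E_0\subseteq E$, her run is accepting. So $A$ is HD. This proves Theorem 1 for coBüchi automata. $\square$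

## 10. Solving $G_2$ in exponential time

**Proof of Theorem 2.** By Lemma 2, $G_2(A)$ is equivalent to a finite game on $\equiv_3$-classes. We bound its size, build it, and write its objective as a parity condition with three priorities.

**Step 1: number of classes.** Let $m=3|C|$. Each clock is in one of the $2M+2$ sets $\{0\},(0,1),\{1\},\dots,\{M\},(M,\infty)$. The weak orderings of the fractional parts number at most $m^m$ (read as $1$ for $m=0$): assign to each clock a rank. So there are at most $|Q|^3(2M+2)^m m^m$ classes. This is exponential in the size of $A$, with constants in binary.

**Step 2: building the arena.** The vertices are: a class $\kappa$, where Adam chooses $a$ and a time successor $\kappa'$; triples $(\kappa,\kappa',a)$, where Eve chooses a transition; and $(\kappa,\kappa',a,\delta)$, where Adam chooses two token transitions. The time successors of $\kappa$ are found by the usual immediate-successor map. If some clock has an integer value $\le M$, then all such clocks enter the next open interval, with the smallest fractional parts. Otherwise, if some clock is at most $M$, those clocks at most $M$ with maximal fractional part reach the next integer. Each application moves at least one clock to a later one of the $2M+2$ sets, so the chain ends after at most $m(2M+1)$ applications.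 Guards and resets are evaluated on classes. So the arena has exponential size and is computable in exponential time.

**Step 3: the Büchi objective.** A round has priority $2$ if Eve's target is in $F$; otherwise $1$ if some token's target is in $F$; otherwise $0$. Some token visits $F$ infinitely often iff infinitely many rounds have a token target in $F$. So "the maximal priority seen infinitely often is even" is the objective of $G_2$.

**Step 4: the coBüchi objective.** Here Eve must win if both tokens err infinitely often, where a component *errs* in a round if its target is outside $F$. Add to the vertices a memory value $b\in\{1,2\}$, initially $1$. In each round exactly one test is made: if $b=1$ and token 1 errs, set $b:=2$; if $b=2$ at the start of the round and token 2 errs, set $b:=1$ and *signal*. Otherwise $b$ is unchanged. If both tokens err infinitely often, every waiting period ends, so there are infinitely many signals. Conversely, each signal needs an error of token 2, and between two signals there is an error of token 1; so infinitely many signals require infinitely many errors of each. A round has priority $2$ if it signals; otherwise $1$ if Eve errs; otherwise $0$. The maximal priority seen infinitely often is even iff both tokens err infinitely often or Eve errs finitely often, which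 is the objective of $G_2$.

**Step 5: solving.** Parity games with three priorities are solvable in time polynomial in the arena. So the winner of $G_2(A)$ is computed in EXPTIME, and by Theorem 1 this decides HD. $\square$

## 11. More tokens, other time semantics, and a lower bound

These supplements are not needed for Theorems 1 and 2.

**More tokens.** For timed Büchi and coBüchi automata: HD $\iff$ Eve wins $G_2(A)$ $\iff$ Eve wins $G_k(A)$ for all $k\ge1$. HD gives every $G_k$ by the easy direction in Section 2, and $k=2$ gives HD by Theorem 1.

**Other time semantics.** HD is also decidable in EXPTIME when the resolver must succeed only on words of $L(A)$ with all $d_i>0$ and/or only on time-divergent words. We give polynomial reductions to the convention of Section 1. They add only deterministic information, so on the relevant words the runs and resolver choices of $A$ and of the new automaton correspond.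

*Strong progression.* Add a clock $y$ reset on every transition, so that $y$ equals the current delay when a guard is tested in a run. Conjoin $y>0$ to all guards of $A$. For all states and letters add a transition with guard $y=0$ to a rejecting sink with loops. The new automaton is complete, and its language is $L(A)$ restricted to words with all $d_i>0$.

*Time-divergence.* Add a clock $z$. Split each transition into one with $z<1$, and one with $z\ge1$ that resets $z$ (a *tick*). Consecutive ticks are at least one time unit apart, and on a divergent word every tick is followed by another and a first tick occurs. So infinitely many ticks occur iff time diverges. Add to the states a flag in $\{0,1,2\}$, initially $0$: from $0$ or $2$ it becomes $1$ if an event $X$ occurs, else $0$; from $1$ it becomes $2$ on a tick, else stays $1$. Flag $2$ occurs infinitely often iff both $X$ and ticks do. Indeed, if both do, every wait for $X$ and every wait for a tick ends; conversely each occurrence of flag $2$ needs a tick, and an $X$ since the previous occurrence.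

For Büchi let $X$ be "the target is in $F$", and accept iff flag $2$ occurs infinitely often; the language is $L(A)\cap\{\text{divergent words}\}$. For coBüchi let $X$ be "the target is outside $F$", and accept iff flag $2$ occurs finitely often. A run is then accepting iff it is accepting in $A$ or the word is time-convergent, so a resolver can fail only on divergent words of $L(A)$. In both cases HD of the new automaton is HD of $A$ on divergent words. For both restrictions together, apply the strong-progression construction first. $\square$

**Lower bound.** Both problems are PSPACE-hard.

*Proof.* Reduce from non-reachability of a non-initial location $\ell$ in a timed automaton. Give every transition its own letter. Send missing cases to a rejecting sink: for each atom of the guard of a transition, add transitions to the sink guarded by the negated atom (two of them, $<$ and $>$, for an equality), and also send the letters that do not belong to the current location there. Redirect the transitions entering $\ell$ to a fresh state $s$. From $s$ a new letter $c$ leads nondeterministically to $s_0$ or $s_1$. From $s_b$ the new letter $b\in\{0,1\}$ leads to an accepting sink. Everything else leads to the rejecting sink. $F$ consists of the accepting sink. Since the sinks are absorbing, Büchi and coBüchi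 acceptance agree.

If $\ell$ is unreachable, the language is empty and the automaton is HD. If a finite word $u$ reaches $s$, then $u$ followed by $c$, then $b$, then any suffix, is in the language for both $b$. Up to $s$ the run on $u$ visits the only possible configurations, and on $uc$ a resolver must commit to $s_0$ or $s_1$ before seeing $b$. So it fails for one $b$. $\square$

The exact complexity between PSPACE and EXPTIME is not determined here, and nothing is claimed for general timed parity automata.
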